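\title{An Erd\H{o}s--Szekeres theorem for $k$-monotone interpolation}

\begin{abstract}
A function on the real line is $k$-monotone if its $(k-2)$nd derivative exists and is convex. We prove that for all $k\ge2$ and $n$, every sufficiently large planar point set with distinct $x$-coordinates contains $n$ points on the graph of a function $F$ such that $F$ or $-F$ is $k$-monotone. Ramsey's theorem is used to pass to points whose $x$-coordinates grow very fast and whose $k$th divided differences follow a shift-invariant pattern. On such points the interpolation problem becomes a diagonally dominant linear system with B-spline entries, and this system has a positive solution. We also obtain a version for all orders up to a given $K$ with a single real-analytic function.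
\end{abstract}

\section{Introduction}

Let $k\ge2$. A function $F:\mathbb R\to\mathbb R$ is \emph{$k$-monotone} if it is $(k-2)$-times differentiable and $F^{(k-2)}$ is convex; we call $F$ \emph{$1$-monotone} if it is nondecreasing. Thus $2$-monotone means convex, and a function of class $C^k$ is $k$-monotone exactly when $F^{(k)}\ge0$. A set $P\subset\mathbb R^2$ is \emph{$k$-monotone interpolable} if it lies on the graph of a $k$-monotone function. For $Q\subset\mathbb R^2$ we write $Q^\updownarrow$ for the mirror image of $Q$ in the $x$-axis. Consider the following statement about an integer $k\ge1$.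

\begin{quote}
For every $n$ there is $N=N_k(n)$ such that every $N$-point set $P\subset\mathbb R^2$ with distinct $x$-coordinates contains an $n$-point subset $Q$ such that $Q$ or $Q^\updownarrow$ is $k$-monotone interpolable.
\end{quote}

For $k=1$ and $k=2$ these are the classical Erd\H{o}s--Szekeres theorems, and the statement is also known to hold for $k=3$. The question, which comes from Cibulka, Matou\v{s}ek and Pat\'ak~\cite{CMP}, is for which $k\ge3$ it holds, and in particular whether it holds for every $k\ge4$. We show that it does.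

\begin{theorem}\label{thm:main}
For all $k\ge2$ and $n$ there is $N=N_k(n)$ such that every $N$-point set $P\subset\mathbb R^2$ with distinct $x$-coordinates contains an $n$-point subset $Q$ such that $Q$ or $Q^\updownarrow$ is $k$-monotone interpolable. Moreover, for $n\ge k+1$, the set $Q$ can be chosen to lie on the graph of a real-analytic function $F:\mathbb R\to\mathbb R$ that either is a polynomial of degree at most $k-1$ or has $F^{(k)}$ nowhere zero.
\end{theorem}

Hence the set of all $k\ge3$ for which the statement holds is $\{3,4,5,\dots\}$. Theorem~\ref{thm:main} implies a version that treats all orders up to $K$ with one function.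

\begin{theorem}\label{thm:all}
For all $K\ge2$ and $n$ there is $N$ such that every $N$-point set $P\subset\mathbb R^2$ with distinct $x$-coordinates contains an $n$-point subset $Q$ lying on the graph of a real-analytic function $F$ such that, on some open interval $J$ containing the $x$-coordinates of $Q$, each of $F,F',F'',\dots,F^{(K)}$ is either identically zero or nowhere zero. In particular, for every $k=1,\dots,K$ simultaneously, $Q$ or $Q^\updownarrow$ is $k$-monotone interpolable.
\end{theorem}

The smallest cases need no selection at all. Any $n\le k$ points lie on a polynomial of degree at most $k-1$, whose $(k-2)$nd derivative is affine and hence convex. Any $k+1$ points lie on a polynomial of degree at most $k$, whose $k$th derivative is a constant $k!\,d$; the points or their mirror images are interpolable according to the sign of $d$. This number $d$ is the $k$th divided difference of the $k+1$ points. It is the discrete counterpart of $F^{(k)}$, and it is nonnegative for any $k+1$ points on the graph of a $k$-monotone function (Lemma~\ref{lem:necessary}). The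 alternative $Q^\updownarrow$ is therefore unavoidable: on the graph of $-x^k$ every such $d$ equals $-1$.

This suggests both the answer and a proof: color each $(k+1)$-tuple of points by the sign of its divided difference and take a large monochromatic subset. For $k=2$ nothing more is needed. For $k=3$ the argument breaks down, since six points can have all third divided differences positive without being $3$-monotone interpolable (Example~\ref{ex:obstruction}). The task is to find further properties that Ramsey's theorem can enforce and that do imply interpolability.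

Section~\ref{sec:dd} translates interpolation into a linear system whose entries are values of B-splines and whose solution must be positive. Section~\ref{sec:lacunary} determines these values up to constant factors when the $x$-coordinates grow geometrically. Section~\ref{sec:six} solves the first nontrivial case by hand, and Section~\ref{sec:criterion} turns that computation into a general criterion. Section~\ref{sec:ramsey} arranges the hypotheses of the criterion and proves Theorem~\ref{thm:main}, and Section~\ref{sec:all} proves Theorem~\ref{thm:all}. The only external tool is Ramsey's theorem for hypergraphs.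

\section{Divided differences and B-splines}\label{sec:dd}

We regard a point set with distinct $x$-coordinates as the graph of a function $f$ on a finite set $X\subset\mathbb R$ of \emph{nodes}. For distinct nodes $t_0,\dots,t_k$, the \emph{$k$th divided difference} is
\begin{equation}\label{eq:dd}
f[t_0,\dots,t_k]=\sum_{i=0}^k\frac{f(t_i)}{\prod_{j\ne i}(t_i-t_j)} .
\end{equation}
By Lagrange's formula it is the coefficient of $x^k$ in the polynomial of degree at most $k$ that agrees with $f$ at the nodes. It is linear in $f$ and symmetric in the nodes. We use the following standard facts.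
\begin{itemize}
\item[(D1)] $f[t_0,\dots,t_k]=\bigl(f[t_1,\dots,t_k]-f[t_0,\dots,t_{k-1}]\bigr)/(t_k-t_0)$.
\item[(D2)] If $F$ is $k$-times differentiable, then $F[t_0,\dots,t_k]=F^{(k)}(\xi)/k!$ for some $\xi$ between the extreme nodes.
\item[(D3)] If $\psi(x)=(x-c)\varphi(x)$, then $\psi[t_0,\dots,t_k]=(t_0-c)\,\varphi[t_0,\dots,t_k]+\varphi[t_1,\dots,t_k]$. To see this, write $t_i-c=(t_0-c)+(t_i-t_0)$ in \eqref{eq:dd} and cancel $t_i-t_0$.
\item[(D4)] If $x_1<\dots<x_n$ and $f[x_i,\dots,x_{i+k}]=0$ for $1\le i\le n-k$, then $f$ agrees on $x_1,\dots,x_n$ with a polynomial of degree at most $k-1$. Indeed, let $p$ be the polynomial of degree at most $k-1$ that agrees with $f$ on $x_1,\dots,x_k$. If $f-p$ vanishes at $x_i,\dots,x_{i+k-1}$, then \eqref{eq:dd} for $f-p$ has only one term left, so $f-p$ vanishes at $x_{i+k}$.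
\end{itemize}

From now on $k\ge2$, the nodes are $x_1<\dots<x_n$ with $n\ge k+1$, and
\[
d_i=f[x_i,\dots,x_{i+k}]\qquad(1\le i\le n-k).
\]
By (D4), the vector $d$ determines the data up to a polynomial of degree at most $k-1$, and adding such a polynomial preserves $k$-monotonicity. So interpolability is a property of $d$.

The building blocks of $k$-monotone functions are the truncated powers $x\mapsto(x-t)_+^{k-1}$, where $u_+=\max(u,0)$, and where $u_+^0=1$ for $u>0$ and $u_+^0=0$ otherwise. The $(k-2)$nd derivative of a truncated power is the convex function $(k-1)!\,(x-t)_+$; one may think of its $k$th derivative as a point mass at the \emph{knot} $t$. The contribution of such a mass to $d_i$ is measured by a B-spline. With divided differences taken in the variable marked by the dot, put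
\[
B_{i,s}(t)=(x_{i+s}-x_i)\,(\,\cdot-t)_+^{s-1}[x_i,\dots,x_{i+s}],\qquad
M_i(t)=(\,\cdot-t)_+^{k-1}[x_i,\dots,x_{i+k}]=\frac{B_{i,k}(t)}{x_{i+k}-x_i}.
\]
For $s=1$ we have $B_{i,1}(t)=(x_{i+1}-t)_+^0-(x_i-t)_+^0$, the indicator function of $[x_i,x_{i+1})$. For $s\ge2$ let $\varphi=(\,\cdot-t)_+^{s-2}$, $\varphi_L=\varphi[x_i,\dots,x_{i+s-1}]$ and $\varphi_R=\varphi[x_{i+1},\dots,x_{i+s}]$. By (D3) and (D1),
\[
B_{i,s}(t)=(x_i-t)(\varphi_R-\varphi_L)+(x_{i+s}-x_i)\varphi_R=(t-x_i)\varphi_L+(x_{i+s}-t)\varphi_R,
\]
which is the recurrence
\begin{equation}\label{eq:rec}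
B_{i,s}(t)=\frac{t-x_i}{x_{i+s-1}-x_i}\,B_{i,s-1}(t)+\frac{x_{i+s}-t}{x_{i+s}-x_{i+1}}\,B_{i+1,s-1}(t).
\end{equation}
Induction on $s$ shows that $B_{i,s}\ge0$, that $B_{i,s}=0$ outside $[x_i,x_{i+s})$, and that $B_{i,s}>0$ on $(x_i,x_{i+s})$. Since $k\ge2$, the functions $M_i$ are continuous by \eqref{eq:dd}.

The next two lemmas relate interpolability to the vectors $(M_1(t),\dots,M_{n-k}(t))$. The first explains where obstructions come from; the second is the one used in the proof of Theorem~\ref{thm:main}.

\begin{lemma}\label{lem:necessary}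
Suppose that $f$ is the restriction of a $k$-monotone function $F$. If $c_1,\dots,c_{n-k}$ are real numbers with $\sum_ic_iM_i(t)\ge0$ for all $t$, then $\sum_ic_id_i\ge0$. In particular, every $k$th divided difference of $F$ is nonnegative.
\end{lemma}

\begin{proof}
First let $F\in C^k$, so $F^{(k)}\ge0$. By Taylor's formula, on $[x_1,x_n]$ the function $F(x)$ equals a polynomial of degree at most $k-1$ plus $\frac1{(k-1)!}\int_{x_1}^{x_n}(x-t)_+^{k-1}F^{(k)}(t)\,dt$. Taking divided differences gives $d_i=\frac1{(k-1)!}\int_{x_1}^{x_n} M_i(t)F^{(k)}(t)\,dt$, and the claim follows. For general $F$, let $\psi\ge0$ be smooth with compact support and integral $1$, and put $F_\varepsilon(x)=\int F(x-\varepsilon u)\psi(u)\,du$. Since $F^{(k-2)}$ is convex on $\mathbb R$, it is continuous, and $F_\varepsilon^{(k-2)}$ is an average of translates of it. So $F_\varepsilon$ is smooth and $k$-monotone, and $F_\varepsilon\to F$ at the nodes as $\varepsilon\to0$. For the last sentence take $n=k+1$ and $c_1=1$.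
\end{proof}

\begin{lemma}\label{lem:sufficient}
Let $\tau_1,\dots,\tau_{n-k}\in\mathbb R$, let $A$ be the square matrix with entries $A_{ij}=M_i(\tau_j)$, and suppose that $Aw=d$.
\begin{itemize}
\item[(a)] If all $w_j\ge0$, then $f$ is the restriction of a $k$-monotone function.
\item[(b)] If all $w_j>0$ and $A$ is invertible, then $f$ is the restriction of a real-analytic function $F:\mathbb R\to\mathbb R$ with $F^{(k)}>0$ everywhere.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $g(x)=\sum_jw_j(x-\tau_j)_+^{k-1}$. Then $g[x_i,\dots,x_{i+k}]=\sum_jw_jM_i(\tau_j)=d_i$ for all $i$, so by (D4) the function $f-g$ agrees at the nodes with a polynomial $p$ of degree at most $k-1$. The $(k-2)$nd derivative of $p+g$ is an affine function plus $(k-1)!\sum_jw_j(x-\tau_j)_+$, which is convex.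

(b) We smooth the truncated powers. Let $\rho_\varepsilon$ be the centered Gaussian density with standard deviation $\varepsilon>0$ and
\[
\varphi_\varepsilon(x)=\int_{-\infty}^x(x-u)^{k-1}\rho_\varepsilon(u)\,du=\int_{\mathbb R}(x-\varepsilon u)_+^{k-1}\rho_1(u)\,du .
\]
Differentiating the first integral $k$ times gives $\varphi_\varepsilon^{(k)}=(k-1)!\,\rho_\varepsilon>0$. Hence $\varphi_\varepsilon$ is a $k$-fold antiderivative of a real-analytic function, and so is real-analytic on $\mathbb R$. In the second integral, dominated convergence and the continuity of $u_+^{k-1}$ give $\varphi_\varepsilon(x)\to x_+^{k-1}$ for every $x$ as $\varepsilon\to0$. Therefore the matrices $A^\varepsilon_{ij}=\varphi_\varepsilon(\,\cdot-\tau_j)[x_i,\dots,x_{i+k}]$ converge to $A$. As $A$ is invertible, for small $\varepsilon$ so is $A^\varepsilon$, and $w^\varepsilon=(A^\varepsilon)^{-1}d$ is close to $w$, so all its entries are positive. As in (a), $f$ is the restriction of $F=p_\varepsilon+\sum_jw_j^\varepsilon\varphi_\varepsilon(\,\cdot-\tau_j)$ with $\deg p_\varepsilon\le k-1$, and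 $F^{(k)}=(k-1)!\sum_jw_j^\varepsilon\rho_\varepsilon(\,\cdot-\tau_j)>0$.
\end{proof}

We are free to choose the knots $\tau_j$, and we would like $A$ to be as close to diagonal as possible. For $k=2$ the function $M_i$ vanishes outside $(x_i,x_{i+2})$ and is positive at $x_{i+1}$, so $\tau_j=x_{j+1}$ makes $A$ diagonal and every positive vector $d$ is admissible; the function in part (a) is the piecewise linear interpolant. For $k\ge3$ the supports overlap too much for this.

\begin{example}\label{ex:obstruction}
Let $k=3$ and $n=6$. The function $M_2$ vanishes outside $[x_2,x_5]$, and on this compact interval $M_1+M_3>0$, because $M_1>0$ on $(x_1,x_4)$ and $M_3>0$ on $(x_3,x_6)$. So for any six nodes there is a constant $c$ with $M_2\le c(M_1+M_3)$, and Lemma~\ref{lem:necessary} forces $d_2\le c(d_1+d_3)$ for interpolable data.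

For the nodes $0,1,\dots,5$ one can take $c=3$. Here $M_i(t)=\frac13B(t-i+1)$, where by \eqref{eq:rec} the function $B=B_{1,3}$ equals $\frac12t^2$, $\frac34-(t-\frac32)^2$, $\frac12(3-t)^2$ on $[0,1]$, $[1,2]$, $[2,3]$. On $[1,2]$ we have $B(t-1)\le\frac12\le B(t)$, and on $[3,4]$ we have $B(t-1)\le\frac12\le B(t-2)$. On $[2,3]$, with $u=t-\frac52$, we have $B(t-1)=\frac34-u^2$ and $B(t)+B(t-2)=\frac14+u^2$. The values $0,0,0,1,10,28$ at these nodes give $d=\frac16(1,7,1)$, which violates $d_2\le3(d_1+d_3)$.

All third divided differences of these six points are positive, not only the consecutive ones. For $z_0<\dots<z_4$ let $D_m$ be the divided difference on the nodes other than $z_m$. By (D1) and symmetry, $D_0-D_m=(z_m-z_0)f[z_0,\dots,z_4]$, so $D_m$ is a convex combination of $D_0$ and $D_4$. Inserting a skipped node into a nonconsecutive quadruple thus writes its divided difference as a convex combination of those of two quadruples with shorter span, and induction on the span ends at $d_1,d_2,d_3$.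
\end{example}

\section{B-splines on lacunary nodes}\label{sec:lacunary}

On equally spaced nodes, $M_2$ is never much larger than both of its neighbors, so a mass meant for $d_2$ contributes comparably to $d_1$ or $d_3$. The picture changes when the nodes grow geometrically: then the ratio of neighboring B-splines sweeps through many orders of magnitude as $t$ moves, and the position of a knot becomes an effective control. In this section and the next two we assume
\begin{equation}\label{eq:four}
x_1>0,\qquad x_{u+1}\ge4x_u\quad(1\le u<n).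
\end{equation}
For such nodes $|x_u-x_v|$ is comparable to $\max(x_u,x_v)$, and we shall see that $M_i$ is comparable to the explicit function
\begin{equation}\label{eq:H}
H_i(t)=\frac{t^{k-1}}{\prod_{u=i+1}^{i+k}\max(t,x_u)}\qquad(t>0).
\end{equation}
On $[x_{i+q},x_{i+q+1})$ with $0\le q\le k-1$, exactly $q$ of the maxima equal $t$, so there $H_i(t)=t^{k-1-q}/(x_{i+q+1}\cdots x_{i+k})$.

\begin{lemma}\label{lem:size}
Assume \eqref{eq:four} and let $1\le i\le n-k$.
\begin{itemize}
\item[(a)] $M_i(t)\le2^kH_i(t)$ for all $t>0$.
\item[(b)] If $2x_{i+q}\le t\le\frac12x_{i+q+1}$ for some $q\in\{0,\dots,k-1\}$, then $M_i(t)\ge2^{-(k-1)}H_i(t)$.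
\end{itemize}
\end{lemma}

Some restriction is needed in (b), since $M_i$ tends to $0$ at $x_i$ and $x_{i+k}$ while $H_i$ does not.

\begin{proof}
Since $\frac12x_{i+k}\le x_{i+k}-x_i\le x_{i+k}$ and $M_i=0$ outside $[x_i,x_{i+k})$, it suffices to bound $B_{i,k}(t)$ for $t\in[x_{i+q},x_{i+q+1})$ above by $2^{k-1}$ times, and under the hypothesis of (b) below by $2^{-(k-1)}$ times, the quantity $t^{k-1-q}/(x_{i+q+1}\cdots x_{i+k-1})$.

(a) We show by induction on $s$, for all $i$ and $0\le q\le s-1$, that
\[
B_{i,s}(t)\le2^{s-1}\frac{t^{s-1-q}}{x_{i+q+1}\cdots x_{i+s-1}}\qquad\text{for }t\in[x_{i+q},x_{i+q+1}).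
\]
For $s=1$ both sides equal $1$. For $s\ge2$ we bound each term of \eqref{eq:rec} by half of the right-hand side. The first term is nonzero only if $q\le s-2$. Then $t<x_{i+s-1}$, so its coefficient satisfies $\frac{t-x_i}{x_{i+s-1}-x_i}\le\frac t{x_{i+s-1}}$, and the induction hypothesis bounds $B_{i,s-1}(t)$ by $2^{s-2}t^{s-2-q}/(x_{i+q+1}\cdots x_{i+s-2})$. The second term is nonzero only if $q\ge1$. Then $t\ge x_{i+1}$, so its coefficient is at most $1$, and the induction hypothesis for $(i+1,s-1,q-1)$ bounds $B_{i+1,s-1}(t)$ by $2^{s-2}t^{s-1-q}/(x_{i+q+1}\cdots x_{i+s-1})$.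

(b) For $t$ in the support, both terms of \eqref{eq:rec} are nonnegative, so we may keep one term at each step. Keep the first term for the orders $s=k,k-1,\dots,q+2$. As $t\ge2x_i$, order $s$ contributes a factor $\frac{t-x_i}{x_{i+s-1}-x_i}\ge\frac t{2x_{i+s-1}}$, and we arrive at $B_{i,q+1}(t)$. Now keep the second term $q$ times. As $t\le\frac12x_{i+q+1}$, the factors satisfy $\frac{x_{i+q+1}-t}{x_{i+q+1}-x_{i+b}}\ge\frac12$ for $b=1,\dots,q$, and we arrive at $B_{i+q,1}(t)=1$. The product of the $(k-1-q)+q$ factors is at least the claimed bound.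
\end{proof}

\section{Six points by hand}\label{sec:six}

Let $k=3$, $n=6$, assume \eqref{eq:four}, and let $d_1,d_2,d_3>0$. Take $\tau_1\in(x_1,x_2)$, where only $M_1$ is nonzero, and $\tau_3\in(x_5,x_6)$, where only $M_3$ is nonzero. With $\tau_2=\tau\in(x_2,x_5)$ the system $Aw=d$ reads
\[
w_1M_1(\tau_1)+w_2M_1(\tau)=d_1,\qquad w_2M_2(\tau)=d_2,\qquad w_2M_3(\tau)+w_3M_3(\tau_3)=d_3 .
\]
Its solution is positive if and only if
\begin{equation}\label{eq:six}
\frac{M_1(\tau)}{d_1}<\frac{M_2(\tau)}{d_2}\qquad\text{and}\qquad\frac{M_3(\tau)}{d_3}<\frac{M_2(\tau)}{d_2}.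
\end{equation}
In words, relative to the targets $d_i$, a mass at $\tau$ must be felt most strongly in row $2$. The values of $H_i$, with $0$ entered where $M_i$ vanishes, are
\[
\begin{array}{c|ccc}
 & (x_2,x_3) & (x_3,x_4) & (x_4,x_5)\\ \hline
i=1 & t/(x_3x_4) & 1/x_4 & 0\\
i=2 & t^2/(x_3x_4x_5) & t/(x_4x_5) & 1/x_5\\
i=3 & 0 & t^2/(x_4x_5x_6) & t/(x_5x_6)
\end{array}
\]
Wherever the entries are nonzero, $H_1/H_2=x_5/t$ and $H_3/H_2=t/x_6$. Put $\sigma_1=x_5d_2/d_1$ and $\sigma_2=x_6d_3/d_2$. If $\tau$ is at least a factor $2$ away from the two nodes next to it, Lemma~\ref{lem:size} gives $M_1/M_2\le32\,x_5/\tau$ and $M_3/M_2\le32\,\tau/x_6$ at $\tau$, so \eqref{eq:six} holds as soon as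
\[
\bigl(32\,\sigma_1<\tau\ \text{ or }\ \tau>x_4\bigr)\qquad\text{and}\qquad\bigl(32\,\tau<\sigma_2\ \text{ or }\ \tau<x_3\bigr).
\]
Thus we want room for a knot between $\sigma_1$ and $\sigma_2$. Lacunarity alone does not provide it: when $d_1$ and $d_3$ are tiny, $\sigma_1$ is huge, $\sigma_2$ is tiny, and by Example~\ref{ex:obstruction} the data are not interpolable.

Now $\sigma_1$ is computed from the five points over $x_1,\dots,x_5$, and $\sigma_2$ is computed by the same rule from the five points over $x_2,\dots,x_6$. Ramsey's theorem for $5$-tuples can therefore force $\sigma_2$ to sit among $x_3,x_4$ as $\sigma_1$ sits among $x_2,x_3$. Let $C=512$, let $\alpha\ll\beta$ mean $C\alpha\le\beta$, let $\alpha\approx\beta$ mean $\beta/C<\alpha<C\beta$, and suppose $x_{u+1}\ge C^4x_u$. There are five possible positions, and each leaves room for $\tau$: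
\[
\begin{array}{c|c|c}
\sigma_1 & \sigma_2 & \tau\\ \hline
\sigma_1\ll x_2 & \sigma_2\ll x_3 & 2x_2\\
\sigma_1\approx x_2 & \sigma_2\approx x_3 & C^2x_2\\
x_2\ll\sigma_1\ll x_3 & x_3\ll\sigma_2\ll x_4 & 2x_3\\
\sigma_1\approx x_3 & \sigma_2\approx x_4 & C^2x_3\\
x_3\ll\sigma_1 & x_4\ll\sigma_2 & 2x_4
\end{array}
\]
In the first two rows $\tau<x_3$ and $C\sigma_1\le\tau$. In the third, $\sigma_1\le\tau/2C$ and $\sigma_2\ge C\tau/2$. In the fourth, $\sigma_1<\tau/C$ and $\sigma_2>x_4/C\ge C\tau$. In the last, $\tau>x_4$ and $\sigma_2\ge C\tau/2$. If the numbers $\sigma_u$ lie deep inside the gaps between nodes, the knot goes next to a node; if they lie near nodes, the knot goes deep inside a gap.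

\section{An interlacing criterion}\label{sec:criterion}

For more points we cannot hide all knots but one at the ends. Each column of $A$ has up to $k$ nonzero entries, and the system is no longer triangular. The remedy is to demand that each knot favor its own row by a wide margin, which makes the system diagonally dominant after scaling.

Let $d_i>0$ for all $i$ and define the \emph{crossover points}
\[
\sigma_u=x_{u+k+1}\,\frac{d_{u+1}}{d_u}\qquad(1\le u\le n-k-1).
\]
By \eqref{eq:H}, $H_u(t)/H_{u+1}(t)=\max(t,x_{u+k+1})/\max(t,x_{u+1})$, and therefore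
\begin{equation}\label{eq:cross}
\frac{H_u(t)/d_u}{H_{u+1}(t)/d_{u+1}}=\frac{\sigma_u}{t}\qquad\text{for }x_{u+1}\le t\le x_{u+k+1}.
\end{equation}
So in this range a mass at $t$ favors row $u$ over row $u+1$ when $t<\sigma_u$, and row $u+1$ when $t>\sigma_u$. The knot $\tau_j$ should lie far above the $\sigma_u$ with $u<j$ and far below those with $u\ge j$.

\begin{proposition}\label{prop:criterion}
Let $k\ge2$, $n\ge k+1$ and $C=8^k$. Assume \eqref{eq:four} and $d_i>0$ for all $i$. Suppose that there are $q\in\{0,\dots,k-1\}$ and numbers $\tau_1,\dots,\tau_{n-k}$ such that, for all $1\le j\le n-k$ and $1\le u\le n-k-1$,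
\begin{itemize}
\item[(i)] $2x_{j+q}\le\tau_j\le\frac12x_{j+q+1}$;
\item[(ii)] if $q\le k-2$ and $u<j$, then $\sigma_u/\tau_j\le2/C$;
\item[(iii)] if $q\ge1$ and $u\ge j$, then $\tau_j/\sigma_u\le2/C$.
\end{itemize}
Then $f$ is the restriction of a real-analytic function $F:\mathbb R\to\mathbb R$ with $F^{(k)}>0$ everywhere.
\end{proposition}

\begin{proof}
By (i) and Lemma~\ref{lem:size}(b), $M_j(\tau_j)\ge2^{-(k-1)}H_j(\tau_j)>0$. The mass $d_j/M_j(\tau_j)$ at $\tau_j$ would by itself produce $d_j$ in row $j$; the fraction of $d_i$ that it produces in row $i$ is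
\[
E_{ij}=\frac{M_i(\tau_j)/d_i}{M_j(\tau_j)/d_j}\ge0\quad(i\ne j),
\]
and we put $E_{ii}=0$. We claim that $E_{ij}\le2^{-k}$. Let $i\ne j$ with $E_{ij}\ne0$. Then $x_i\le\tau_j<x_{i+k}$, which by (i) means
\begin{equation}\label{eq:active}
j+q-k+1\le i\le j+q ,
\end{equation}
and Lemma~\ref{lem:size} gives
\[
E_{ij}\le2^{2k-1}\,\frac{H_i(\tau_j)/d_i}{H_j(\tau_j)/d_j}.
\]

Let $i<j$. Then \eqref{eq:active} forces $q\le k-2$, so (ii) is available. For $i\le u\le j-1$ we have $x_{u+1}\le x_j<\tau_j<x_{i+k}<x_{u+k+1}$, so \eqref{eq:cross} applies with $t=\tau_j$. Multiplying over $u$,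
\[
\frac{H_i(\tau_j)/d_i}{H_j(\tau_j)/d_j}=\prod_{u=i}^{j-1}\frac{\sigma_u}{\tau_j}\le\frac2C ,
\]
because the product is nonempty and each factor is at most $2/C<1$.

Let $i>j$. Then \eqref{eq:active} forces $q\ge1$, so (iii) is available. For $j\le u\le i-1$ we have $x_{u+1}\le x_i\le\tau_j<x_{j+q+1}<x_{u+k+1}$, so \eqref{eq:cross} applies again, and
\[
\frac{H_i(\tau_j)/d_i}{H_j(\tau_j)/d_j}=\prod_{u=j}^{i-1}\frac{\tau_j}{\sigma_u}\le\frac2C .
\]
In both cases $E_{ij}\le4^k/C=2^{-k}$.

For fixed $i$, condition \eqref{eq:active} holds for at most $k$ values of $j$, one of which is $j=i$. Hence every row sum of $E$ is at most $(k-1)2^{-k}\le\frac14$, that is, $\|Ev\|\le\frac14\|v\|$ in the maximum norm. If $(I+E)v=0$, then $\|v\|\le\frac14\|v\|$, so $I+E$ is invertible. Let $v$ solve $(I+E)v=\mathbf 1$, where $\mathbf 1$ is the all-ones vector. Then $\|v\|\le1+\frac14\|v\|$, so $\|v\|\le\frac43$ and $\|v-\mathbf 1\|=\|Ev\|\le\frac13$. All $v_j$ are positive.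

Finally, $M_i(\tau_j)=d_i\,(I+E)_{ij}\,M_j(\tau_j)/d_j$. So $A$ arises from $I+E$ by multiplication with positive diagonal matrices on both sides and is invertible, and $w_j=v_jd_j/M_j(\tau_j)>0$ satisfies $(Aw)_i=d_i\sum_j(I+E)_{ij}v_j=d_i$. Lemma~\ref{lem:sufficient}(b) completes the proof.
\end{proof}

\section{Proof of the main theorem}\label{sec:ramsey}

Recall Ramsey's theorem: for all positive integers $r,c,m$ there is $R=R(r,c,m)$ such that whenever the $r$-element subsets of an $R$-element set are colored with $c$ colors, some $m$-element subset has all its $r$-element subsets of one color. We apply it three times: to make the nodes lacunary, to fix the sign of the divided differences, and to fix the position of the crossover points.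

\begin{lemma}\label{lem:lacunary}
For all integers $L\ge2$ and $m\ge1$ there is $N$ such that every $N$-element set $X\subset\mathbb R$ has an $m$-element subset whose image $X'$ under some map $x\mapsto x-c$ or $x\mapsto c-x$ consists of positive numbers and satisfies $x'\ge Lx$ for all $x<x'$ in $X'$.
\end{lemma}

\begin{proof}
Give a triple $\alpha<\beta<\gamma$ color $1$ if $\gamma-\alpha\ge L(\beta-\alpha)$, color $2$ if this fails but $\gamma-\alpha\ge L(\gamma-\beta)$, and color $3$ otherwise. Let $r=\max(m,L^2)$ and $N=R(3,3,r+1)$, and let $p_0<\dots<p_r$ be monochromatic.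

Suppose the color is $3$. The triple $p_0,p_1,p_r$ gives $p_1-p_0>(p_r-p_0)/L$. For $i\ge1$ the triple $p_0,p_i,p_{i+1}$ gives $p_{i+1}-p_0<L(p_{i+1}-p_i)$, which is equivalent to $p_{i+1}-p_0>\frac L{L-1}(p_i-p_0)$. Together these yield $\bigl(\frac L{L-1}\bigr)^{r-1}<L$. But Bernoulli's inequality gives $\bigl(1+\frac1{L-1}\bigr)^{r-1}\ge1+\frac{L^2-1}{L-1}>L$, a contradiction.

In color $1$, the triples $p_0,p_i,p_j$ show that $p_1,\dots,p_m$ and the map $x\mapsto x-p_0$ work. In color $2$, the triples $p_i,p_j,p_r$ show that $p_0,\dots,p_{m-1}$ and the map $x\mapsto p_r-x$ work.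
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The case $n\le k$ was settled in the introduction. For $n\ge k+1$ it suffices to prove the second assertion. Indeed, a polynomial of degree at most $k-1$ is $k$-monotone, and if $F^{(k)}$ is continuous and nowhere zero, then $F$ or $-F$ has positive $k$th derivative and is $k$-monotone. The second assertion is unaffected by the maps $x\mapsto x-c$, $x\mapsto c-x$ and $y\mapsto-y$, and it passes to subsets, so we may assume $n\ge k+2$. Put
\[
C=8^k,\qquad L=C^4,\qquad n_1=R(k+2,\,2k-1,\,n),\qquad n_2=R(k+1,\,3,\,n_1),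
\]
and let $N$ be given by Lemma~\ref{lem:lacunary} for $L$ and $m=n_2$.

\emph{Step 1: lacunary nodes.} By Lemma~\ref{lem:lacunary} we may assume that $P$ is the graph of $f$ on a set $X$ of $n_2$ positive nodes with $x'\ge Lx$ for all $x<x'$ in $X$.

\emph{Step 2: signs.} Color the $(k+1)$-element subsets of $X$ by the sign ($+$, $0$ or $-$) of the divided difference of $f$, and let $X_1$ be a monochromatic set of $n_1\ge n$ nodes. If the sign is $0$, then (D4) puts the points on a polynomial of degree at most $k-1$ and we are done. If it is $-$, replace $f$ by $-f$. So we may assume that all $k$th divided differences on $X_1$ are positive.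

\emph{Step 3: crossover points.} For $Z=\{z_0<\dots<z_{k+1}\}\subset X_1$ let
\[
\sigma(Z)=z_{k+1}\,\frac{f[z_1,\dots,z_{k+1}]}{f[z_0,\dots,z_k]}>0 .
\]
Since $Cz_a<z_{a+1}/C$, the half-line $(0,\infty)$ is partitioned into the $k-1$ \emph{node zones} $U_m=(z_m/C,\,Cz_m)$, $1\le m\le k-1$, and the $k$ \emph{gap zones}
\[
V_0=(0,\,z_1/C],\qquad V_a=[Cz_a,\,z_{a+1}/C]\ \ (1\le a\le k-2),\qquad V_{k-1}=[Cz_{k-1},\,\infty).
\]
Color $Z$ by the name of the zone that contains $\sigma(Z)$, and let $x_1<\dots<x_n$ be a monochromatic subset of $X_1$. For $Z=\{x_u,\dots,x_{u+k+1}\}$ we have $z_m=x_{u+m}$ and $\sigma(Z)=\sigma_u$. It remains to choose $q$ and $\tau_j$ as in Proposition~\ref{prop:criterion}; Figure~\ref{fig:zones} shows the two cases.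

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw[->] (-0.4,2)--(10.2,2);
\draw (1,1.87)--(1,2.13) (5,1.87)--(5,2.13) (9,1.87)--(9,2.13);
\draw[line width=2.5pt,gray] (2,2)--(4,2) (6,2)--(8,2);
\fill (5.3,2) circle (2pt);
\node[below] at (1,1.87) {$x_{j+a-1}$};
\node[below] at (5,1.87) {$x_{j+a}$};
\node[below] at (9,1.87) {$x_{j+a+1}$};
\node[above] at (3,2.1) {$\sigma_{j-1}$};
\node[above] at (7,2.1) {$\sigma_j$};
\node[above] at (5.35,2.1) {$\tau_j$};
\draw[->] (-0.4,0)--(10.2,0);
\draw[line width=2.5pt,gray] (0,0)--(2,0) (4,0)--(6,0);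
\draw (1,-0.13)--(1,0.13) (5,-0.13)--(5,0.13) (9,-0.13)--(9,0.13);
\fill (3,0) circle (2pt);
\node[below] at (1,-0.13) {$x_{j+m-1}$};
\node[below] at (5,-0.13) {$x_{j+m}$};
\node[below] at (9,-0.13) {$x_{j+m+1}$};
\node[above] at (1,0.13) {$\sigma_{j-1}$};
\node[above] at (5,0.13) {$\sigma_j$};
\node[above] at (3,0.1) {$\tau_j$};
\end{tikzpicture}
\caption{Choice of the knot $\tau_j$, on a logarithmic scale on which consecutive nodes differ by the factor $C^4$. The thick segments are the ranges allowed for the crossover points $\sigma_{j-1}$ and $\sigma_j$. Top: the crossover points lie deep inside gaps, and $\tau_j=2x_{j+a}$ is next to a node. Bottom: they lie within a factor $C$ of nodes, and $\tau_j=C^2x_{j+m-1}$ is deep inside a gap.}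
\label{fig:zones}
\end{figure}

\emph{Gap color $V_a$.} Take $q=a$ and $\tau_j=2x_{j+a}$. Condition (i) holds since $L\ge4$. If $a\le k-2$, the zone has an upper end, and for $u<j$ we get $\sigma_u\le x_{u+a+1}/C\le x_{j+a}/C=\tau_j/2C$, which gives (ii). If $a\ge1$, the zone has a positive lower end, and for $u\ge j$ we get $\sigma_u\ge Cx_{u+a}\ge Cx_{j+a}=C\tau_j/2$, which is (iii). The two outer zones lack a bound exactly where the criterion does not ask for one.

\emph{Node color $U_m$.} Take $q=m-1$ and $\tau_j=C^2x_{j+m-1}$. Since $L=C^4$, we have $\tau_j\le x_{j+m}/C^2$, so (i) holds. For $u<j$ we get $\sigma_u<Cx_{u+m}\le Cx_{j+m-1}=\tau_j/C$, and for $u\ge j$ we get $\sigma_u>x_{u+m}/C\ge x_{j+m}/C\ge C\tau_j$. This gives (ii) and (iii). The bound $\tau_j\le x_{j+m}/C^2$ is what dictates the choice $L=C^4$.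

In both cases Proposition~\ref{prop:criterion} puts the $n$ points on the graph of a real-analytic function with everywhere positive $k$th derivative. Undoing the reflections and the translation proves the theorem.
\end{proof}

\begin{remark}\label{rem:powers}
Every gap color occurs on arbitrarily large sets. Let $0\le a\le k-1$, $a-1<\alpha<a$ and $f(x)=(-1)^{k-a}x^\alpha$, and consider positive nodes with $t_{i+1}\ge\lambda t_i$, where $\lambda\to\infty$. The $i$th term of \eqref{eq:dd} has sign $(-1)^{i-a}$ and absolute value $(1+o(1))\,\theta_i$ with $\theta_i=t_i^{\alpha-i}/(t_{i+1}\cdots t_k)$. As $\theta_{i+1}/\theta_i=(t_{i+1}/t_i)^{\alpha-i}$, the term $i=a$ dominates, so $f[t_0,\dots,t_k]=(1+o(1))\,\theta_a$. Consequently $\sigma(Z)=(1+o(1))\,z_a^{\,a-\alpha}z_{a+1}^{\,1-(a-\alpha)}$, a weighted geometric mean of $z_a$ and $z_{a+1}$, which lies in $V_a$ once $\lambda$ is large.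
\end{remark}

\section{All orders at once}\label{sec:all}

A function whose $K$th derivative has no zero can have only few zeros in its lower derivatives, and the pigeonhole principle finds many of the points between two consecutive ones.

\begin{proof}[Proof of Theorem~\ref{thm:all}]
Let $n\ge1$, $\nu=K(K+1)/2$ and $n_0=\nu+(\nu+1)n\ge K+1$. Theorem~\ref{thm:main} with $k=K$ and $N=N_K(n_0)$ gives $n_0$ points of $P$ on the graph of a real-analytic $F$. By Rolle's theorem, if $F^{(j+1)}$ has at most $m$ zeros, then $F^{(j)}$ has at most $m+1$. So if $F^{(K)}$ has no zero, then $F^{(j)}$ has at most $K-j$ zeros for $0\le j\le K-1$. If $F$ is a polynomial of degree at most $K-1$, then $F^{(K)}\equiv0$ and each $F^{(j)}$ with $j\le K-1$ vanishes identically or has at most $K-1-j$ zeros. In both cases the set $\Omega$ of all zeros of those functions among $F,\dots,F^{(K)}$ that do not vanish identically has at most $K+(K-1)+\dots+1=\nu$ elements. At least $(\nu+1)n$ of the $n_0$ nodes lie in $\mathbb R\setminus\Omega$, which consists of at most $\nu+1$ open intervals. One of these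 intervals, $J$, contains $n$ nodes; let $Q$ be the corresponding points.

For the last sentence, fix $k\in\{1,\dots,K\}$ and choose the sign so that $G=\pm F$ has $G^{(k)}\ge0$ on $J$. Restrict $G$ to a compact interval $[\alpha,\beta]\subset J$ containing the nodes of $Q$, and extend it to $\mathbb R$ by its Taylor polynomials of degree $k-1$ at $\alpha$ and at $\beta$. The extension is of class $C^{k-1}$, and its $(k-1)$st derivative is nondecreasing on $[\alpha,\beta]$ and constant on each side of it, hence nondecreasing on $\mathbb R$. For $k=1$ this is the definition of $1$-monotone, and for $k\ge2$ it says that the $(k-2)$nd derivative is convex. The sign, and with it the choice between $Q$ and $Q^\updownarrow$, may depend on $k$.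
\end{proof}

Two natural strengthenings fail.

\begin{remark}
One cannot take $J=\mathbb R$ in Theorem~\ref{thm:all} when $K\ge3$ and $n\ge4$. Let $P$ lie on the graph of $h(x)=3x-e^x$ over $(0,1)$, where $h'>0$ and $h''=h'''<0$. By (D2), all first divided differences of $P$ are positive and all second and third ones are negative. Let $F$ pass through four points of $P$, with each of $F',F'',F'''$ identically zero or nowhere zero on $\mathbb R$. By (D2) again, $F'>0$, $F''<0$ and $F'''<0$ on all of $\mathbb R$. Then $F'$ is concave, so $F'(x)\le F'(0)+F''(0)x\to-\infty$ as $x\to+\infty$, contradicting $F'>0$.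
\end{remark}

\begin{remark}
The infinite analogue of Theorem~\ref{thm:main} on $\mathbb R$ fails for all $k\ge2$. Every infinite subset of $P=\{(-1/i,\,i):i\ge1\}$ or of $P^\updownarrow$ is unbounded near $x=0$, while a $k$-monotone function on $\mathbb R$ is continuous at $0$.
\end{remark}

\begin{thebibliography}{1}
\bibitem{CMP}
Josef Cibulka, Ji\v{r}\'i Matou\v{s}ek, Pavel Pat\'ak,
\emph{Three-monotone interpolation}, arXiv:1404.4731 (2014).
\end{thebibliography}
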